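\title{Multisecant lines compute the gonality of arithmetically Cohen--Macaulay space curves}

\begin{abstract}
Let $C\subset\mathbb{P}^3$ be a smooth nondegenerate arithmetically Cohen--Macaulay curve of degree $d$ over an algebraically closed field of any characteristic, and let $k$ be the largest number of points, counted with multiplicity, in which a line meets $C$. We prove that the gonality of $C$ equals $d-k$, which answers a question of Peskine. For curves that lie on no quadric we prove a stronger statement: a complete base point free pencil that is not cut out by the planes through a line has degree at least $d-3$, with the exception of pencils of degree $d-4$ on certain curves on quartic surfaces, and these exceptions occur. The method is to restrict the pencil to the generic plane section of $C$, which is a single point with a residue field of degree $d$, and to compare the growth of two chains of subspaces of that field.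
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be an algebraically closed field of arbitrary characteristic and $C$ a smooth connected projective curve over $\Bbbk$. A \emph{complete pencil} on $C$ is a base point free line bundle $A$ with $h^0(A)=2$; if $\deg A=m$, the linear system $|A|$ is a complete base point free $g^1_m$. The \emph{gonality} $\operatorname{gon}(C)$ is the least degree of a complete pencil. It is also the least degree of a nonconstant morphism $C\to\mathbb{P}^1$ (Lemma~\ref{lem:gon}), and it does not depend on any embedding of $C$.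

Now let $C\subset\mathbb{P}^3$ have degree $d$ and be \emph{nondegenerate}, that is, not contained in a plane. The embedding provides maps to $\mathbb{P}^1$: the planes through a line $L$ form a pencil, and once the fixed part $L\cap C$ is removed they cut on $C$ a base point free pencil of degree $d-\operatorname{length}(L\cap C)$. Let
\[
k=\max_L\ \operatorname{length}(L\cap C)
\]
be the maximal order of a multisecant line. Then $\operatorname{gon}(C)\le d-k$, and we say that the gonality of $C$ \emph{is computed by multisecants} if equality holds.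

For the twisted cubic a secant line gives a pencil of degree $3-2=1$, and for a quartic of genus one it gives a pencil of degree $4-2=2$; both numbers are the gonality. In general equality fails. A smooth rational curve of degree $d$ is given by a $4$-dimensional space $V$ of binary forms of degree $d$, and $d-k=1$ holds exactly when $V$ contains $\beta\cdot H^0(\mathcal{O}_{\mathbb{P}^1}(1))$ for some binary form $\beta$ of degree $d-1$. Such spaces $V$ form a family of dimension at most $(d-1)+2(d-3)=3d-7$ in a Grassmannian of dimension $4(d-3)$, and a general $V$ defines an embedding, because a general linear space of dimension $d-4$ misses the $3$-dimensional secant variety of the rational normal curve in $\mathbb{P}^d$. So for $d\ge6$ a general rational curve has gonality $1<d-k$. These curves are embedded by very incomplete linear systems, and the embedding sees little of the geometry of the curve. One expects better behavior at the opposite extreme, when every section of every $\mathcal{O}_C(n)$ is the restriction of a form.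

The curve $C$ is \emph{arithmetically Cohen--Macaulay} (ACM) if its homogeneous coordinate ring is Cohen--Macaulay; for a smooth curve this is the same as projective normality. We use the equivalent cohomological form: $H^1(\mathcal{I}_C(n))=0$ for all $n\in\mathbb{Z}$, that is, the restriction maps $H^0(\mathcal{O}_{\mathbb{P}^3}(n))\to H^0(\mathcal{O}_C(n))$ are onto. A complete intersection of surfaces of degrees $a$ and $b$ is ACM: this follows from the Koszul resolution $0\to\mathcal{O}(-a-b)\to\mathcal{O}(-a)\oplus\mathcal{O}(-b)\to\mathcal{I}_C\to0$, since line bundles on $\mathbb{P}^3$ have no $H^1$ and no $H^2$; the same sequence shows that the two equations generate the homogeneous ideal. Peskine asked whether the gonality of every smooth ACM curve in $\mathbb{P}^3$ is computed by multisecants; see \cite{Ha}. The answer is yes.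

\begin{theorem}\label{thm:A}
Let $C\subset\mathbb{P}^3$ be a smooth nondegenerate ACM curve of degree $d$ over an algebraically closed field of any characteristic, and let $k$ be the maximal length of $L\cap C$ over all lines $L$. Then $\operatorname{gon}(C)=d-k$.
\end{theorem}

To prove this one has to bound from below the degree of the complete pencils $A$ that do not come from lines. On an ACM curve these are the pencils with $H^0(\mathcal{O}_C(1)\otimes A^{-1})=0$ (Lemma~\ref{lem:line}). Let $g$ be the genus of $C$ and $s\ge2$ the least degree of a surface containing $C$.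

\begin{theorem}\label{thm:B}
Let $C$ be as in Theorem~\ref{thm:A}, with $s\ge3$, and let $A$ be a complete pencil of degree $m$ on $C$ that is not cut out by the planes through a line, that is, $H^0(\mathcal{O}_C(1)\otimes A^{-1})=0$. Then $m\ge d-3$, with one exception: $s=4$, $(d,g)=(4c,2c^2-1)$ for an integer $c\ge3$, and $m=d-4$. The exception occurs for every $c\ge3$.
\end{theorem}

Call $C$ \emph{exceptional} if $s=4$ and $(d,g)=(4c,2c^2-1)$ for some $c\ge3$. The bound $d-3$ is what Theorem~\ref{thm:A} requires, because every curve with $s\ge3$ has a trisecant line. The exceptional curves are the natural candidates for a counterexample: some of them carry a pencil of degree $d-4$ that has nothing to do with lines. They fail to be counterexamples because their degree and genus force a quadrisecant line. When $k$ is large, Theorem~\ref{thm:B} also identifies the pencils of minimal degree.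

\begin{corollary}\label{cor:which}
Let $s\ge3$. If $k\ge5$, or if $k=4$ and $C$ is not exceptional, then every complete pencil of degree $\operatorname{gon}(C)$ is cut out by the planes through a line that meets $C$ in length $k$.
\end{corollary}

The starting point of the proof is the Riemann--Roch identity $\deg A=h^0(A(n))-h^0(\mathcal{O}_C(n))$ for $n\gg0$: to bound $\deg A$ from below it suffices to find many sections of $A(n)$. Cutting with a plane writes both terms as sums, over $i\le n$, of dimensions of spaces of functions on the plane section. For $\mathcal{O}_C(i)$ the ACM property identifies the space with the space $V_i$ of values of forms of degree $i$; for $A(i)$ the space contains $V_i+\varphi V_i$, where $\varphi$ is the ratio of two sections of $A$. We cut with the \emph{generic} plane, whose section is the spectrum of a field (Section~\ref{sec:generic}). The resulting inequality (Section~\ref{sec:basic}) already settles curves on a quadric (Section~\ref{sec:quadric}). For $s\ge3$ we control the growth of $V_i+\varphi V_i$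 (Section~\ref{sec:growth}), which reduces Theorem~\ref{thm:B} to an estimate on integer sequences (Section~\ref{sec:num}). Section~\ref{sec:secants} produces the trisecant and quadrisecant lines and completes the proof of Theorem~\ref{thm:A}, and Section~\ref{sec:exc} constructs the exceptions.

From now on $C$, $d$, $g$, $k$, $s$ are as in the theorems. The ACM condition for $n=0$ gives $h^0(\mathcal{O}_C)=1$, so $C$ is connected, and for $n=1$ it identifies $H^0(\mathcal{O}_C(1))$ with the $4$-dimensional space of linear forms. We write $A(n)=A\otimes\mathcal{O}_C(n)$ and $\binom n2=n(n-1)/2$.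

\section{Pencils cut out by planes}\label{sec:pencils}

For a point $c\in C$ let $v_c$ denote the order of vanishing at $c$. If $L=\{y_0=y_1=0\}$ is a line, the scheme $L\cap C$ is the divisor $\sum_c\min(v_c(y_0),v_c(y_1))\,c$, the fixed part of the pencil spanned by $y_0|_C$ and $y_1|_C$. An effective divisor $B$ on $C$ satisfies $B\le L\cap C$ exactly when $y_0$ and $y_1$ vanish on $B$.

\begin{lemma}\label{lem:gon}
The gonality of $C$ is the least degree of a nonconstant morphism $C\to\mathbb{P}^1$, and $\operatorname{gon}(C)\le d-k$.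
\end{lemma}

\begin{proof}
A complete pencil of degree $m$ defines a morphism of degree $m$. Conversely, let $f$ be a nonconstant morphism of least degree and $A=f^*\mathcal{O}(1)$, which is base point free. If $h^0(A)\ge3$, then $h^0(A(-p))\ge2$ for a point $p$, and two independent sections of $A(-p)$ define a nonconstant morphism of smaller degree. So $h^0(A)=2$. For the inequality, let $L=\{y_0=y_1=0\}$ meet $C$ in length $k$. Since $C$ is nondegenerate, $y_0|_C$ and $y_1|_C$ are independent, and $(y_0:y_1)$ is a nonconstant morphism of degree $d-k$.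
\end{proof}

\begin{lemma}\label{lem:line}
Let $A$ be a complete pencil of degree $m$. Then $H^0(\mathcal{O}_C(1)\otimes A^{-1})\ne0$ if and only if $A\cong\mathcal{O}_C(1)(-L\cap C)$ for a line $L$. In that case $|A|$ is cut out by the planes through $L$, $\operatorname{length}(L\cap C)=d-m$, and $m\ge d-k$.
\end{lemma}

\begin{proof}
If $A\cong\mathcal{O}_C(1)(-L\cap C)$, then $\mathcal{O}_C(1)\otimes A^{-1}$ is effective. Conversely, let $\mathcal{O}_C(1)\otimes A^{-1}\cong\mathcal{O}_C(B)$ with $B\ge0$. All sections of $\mathcal{O}_C(1)$ are linear forms, so $H^0(A)=H^0(\mathcal{O}_C(1)(-B))$ is the space of linear forms vanishing on $B$. It has a basis $y_0,y_1$, which defines a line $L$. The fixed part of the pencil $\langle y_0,y_1\rangle$ is $B$, because $A$ has no base points; so $B=L\cap C$.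
\end{proof}

\section{The generic plane section}\label{sec:generic}

A plane over $\Bbbk$ meets $C$ in several points, and a plane curve may pass through some of them and not through others. This difficulty disappears if the coefficients of the plane are indeterminates: the section is then one point, and a form either vanishes at it or has an invertible value there.

Let $\kappa=\Bbbk(t_1,t_2,t_3)$, the function field of the dual space $(\mathbb{P}^3)^\vee$, let $\lambda=x_0+t_1x_1+t_2x_2+t_3x_3$, and let $P=\{\lambda=0\}\subset\mathbb{P}^3_\kappa$, a projective plane over $\kappa$. Cohomology commutes with the field extension $\kappa/\Bbbk$, so $C_\kappa$ is again ACM, all numbers $h^0$ are unchanged, and $I_{C_\kappa}=I_C\otimes\kappa$ for the homogeneous ideals. Since $\Bbbk$ is algebraically closed, $C_\kappa$ is integral. Put $Z=C_\kappa\cap P$, the divisor of $\lambda$ on $C_\kappa$. For every line bundle $B$ on $C_\kappa$ there is an exact sequence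
\begin{equation}\label{eq:restr}
0\to B(-1)\xrightarrow{\ \lambda\ }B\to B|_Z\to0 .
\end{equation}

\begin{lemma}\label{lem:field}
$Z=\operatorname{Spec}F$ for a field $F$ with $[F:\kappa]=d$.
\end{lemma}

\begin{proof}
The incidence variety $\{(c,\Pi):c\in C\cap\Pi\}\subset C\times(\mathbb{P}^3)^\vee$ is a $\mathbb{P}^2$-bundle over $C$, hence integral. It maps onto $(\mathbb{P}^3)^\vee$ with finite fibers, because no plane contains $C$, and $Z$ is the fiber over the generic point. The generic fiber of a dominant morphism of integral schemes is integral, and a finite integral $\kappa$-scheme is the spectrum of a field. The degree is $\deg\mathcal{O}_C(1)=d$.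
\end{proof}

The extension $F/\kappa$ is never required to be separable, and no step below depends on the characteristic.

Let $S$ be the homogeneous coordinate ring of $P$, a polynomial ring in three variables over $\kappa$. Let $I_Z\subset S$ be the homogeneous prime ideal of the closed point $Z$ and $R=S/I_Z$. Fix a linear form $z_0\notin I_Z$, and define the \emph{value} of $f\in S_i$ to be $f(Z)=(f/z_0^i)|_Z\in F$. Taking values identifies $R_i$ with a $\kappa$-subspace $V_i\subset F$. We have $1\in V_i\subset V_{i+1}$, the products of elements of $V_i$ and $V_l$ span $V_{i+l}$, and $V_i=F$ for $i\gg0$. Put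
\[
H_Z(i)=\dim_\kappa V_i,\qquad h_i=H_Z(i)-H_Z(i-1),\qquad H_Z(-1)=0,
\]
so that $\sum_i h_i=d$.

\begin{lemma}\label{lem:lift}
Every form in $I_Z$ is the restriction of a form in $I_{C_\kappa}$, and $s$ is the least degree of a nonzero element of $I_Z$. In particular every nonzero linear form on $P$ has a nonzero value in $F$.
\end{lemma}

\begin{proof}
Let $f\in(I_Z)_i$ and lift it to a form $\tilde f$ on $\mathbb{P}^3_\kappa$. By \eqref{eq:restr}, $\tilde f|_{C_\kappa}=\lambda\sigma$ with $\sigma\in H^0(\mathcal{O}_{C_\kappa}(i-1))$, and by the ACM property $\sigma$ is the restriction of a form $\tilde\sigma$. Then $\tilde f-\lambda\tilde\sigma\in I_{C_\kappa}$ restricts to $f$. So a nonzero element of $I_Z$ has degree at least $s$. Conversely, a nonzero form of degree $s$ in the prime ideal $I_{C_\kappa}$ is not divisible by $\lambda\notin I_{C_\kappa}$, by the minimality of $s$; its restriction is a nonzero element of $(I_Z)_s$.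
\end{proof}

For $0\ne z\in S_1$ write $\bar S=S/zS\cong\kappa[x,y]$, and let a bar denote reduction modulo $z$.

\begin{lemma}\label{lem:h}
The sequence $h$ satisfies
\begin{equation}\label{eq:h}
h_i=i+1\ \ (0\le i<s),\qquad h_i\le\min(s,i+1)\ \ (i\ge0),\qquad h_{i+1}\le h_i\ \ (i\ge s-1).
\end{equation}
Moreover $h^0(\mathcal{O}_C(n))=\sum_{i=0}^nH_Z(i)$ for $n\ge0$, and $d+g-1=\sum_i i\,h_i$.
\end{lemma}

\begin{proof}
Since $R$ is a domain and $z\ne0$ in $R$, we have $h_i=\dim(R/zR)_i=i+1-\dim(\bar I_Z)_i$. This gives the first formula. A nonzero $G\in(I_Z)_s$ is not divisible by $z$, since $G/z$ would lie in the prime ideal $I_Z$; so $(\bar I_Z)_s\ne0$ and $h_s\le s=h_{s-1}$. For a nonzero subspace $N\subset\bar S_i$ we have $xN\ne yN$: if $f\in N\setminus0$ is divisible by the least possible power of $y$, then $xf\notin yN$. Hence $\dim\bar S_1N\ge\dim N+1$, and so $h_{i+1}\le h_i$ for $i\ge s$. The middle formula follows from the other two.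

By the ACM property the image of $H^0(\mathcal{O}_{C_\kappa}(i))$ in $H^0(\mathcal{O}(i)|_Z)\cong F$ is exactly $V_i$, so \eqref{eq:restr} gives $h^0(\mathcal{O}_C(i))-h^0(\mathcal{O}_C(i-1))=H_Z(i)$. Sum over $0\le i\le n$. For $n\gg0$ Riemann--Roch gives $\sum_{i=0}^n(d-H_Z(i))=(n+1)d-(nd+1-g)=d+g-1$, and $\sum_{i\ge0}(d-H_Z(i))=\sum_{i\ge0}\sum_{l>i}h_l=\sum_l l\,h_l$.
\end{proof}

\section{A lower bound for the degree of a pencil}\label{sec:basic}

Fix a complete pencil $A$ of degree $m$ with $H^0(A)=\langle\sigma_0,\sigma_1\rangle$. We have $h^0(A(-1))=0$, since a nonzero section of $A(-1)$ would give $h^0(A)\ge h^0(\mathcal{O}_C(1))=4$. By \eqref{eq:restr}, no nonzero section of $A_\kappa$ vanishes at $Z$. So $\sigma_0|_Z\ne0$, the element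
\[
\varphi=(\sigma_1/\sigma_0)|_Z\in F
\]
is defined, and $\varphi\notin\kappa$, because $\sigma_1-a\sigma_0$ does not vanish at $Z$ for $a\in\kappa$. Put
\[
M_i=V_i+\varphi V_i\subset F,\qquad\rho(i)=\dim_\kappa M_i\le d,\qquad\delta_i=\rho(i)-H_Z(i)\ge0 .
\]
The number $\delta_i$ measures how far $V_i$ is from being stable under multiplication by $\varphi$, and $\delta_i=0$ for $i\gg0$.

\begin{proposition}\label{prop:basic}
$m\ge\sum_{i\ge0}\delta_i$.
\end{proposition}

\begin{proof}
Identify $H^0(A(i)|_Z)$ with $F$ by dividing by $\sigma_0z_0^i$. By \eqref{eq:restr} the image of $H^0(C_\kappa,A(i))$ in $F$ has dimension $h^0(A(i))-h^0(A(i-1))$. It contains the images $f_0(Z)+\varphi f_1(Z)$ of the sections $\tilde f_0\sigma_0+\tilde f_1\sigma_1$, where $\tilde f_0,\tilde f_1$ are forms of degree $i$ with restrictions $f_0,f_1$ to $P$; that is, it contains $M_i$. Summing over $0\le i\le n$ and using $h^0(A(-1))=0$, we get $h^0(A(n))\ge\sum_{i=0}^n\rho(i)$. For $n\gg0$ the left side is $nd+m+1-g$, while $nd+1-g=\sum_{i=0}^nH_Z(i)$ by Lemma~\ref{lem:h}.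 Subtract.
\end{proof}

This is the main use of the ACM hypothesis: without it $h^0(\mathcal{O}_C(n))$ may exceed $\sum_{i\le n}H_Z(i)$, and the excess has to be subtracted from the bound.

To compute $\rho$ we use the graded module of relations $\mathcal{K}=\bigoplus_i\mathcal{K}_i\subset S^2$,
\[
\mathcal{K}_i=\{(f_0,f_1)\in S_i^2:\ f_0(Z)+\varphi f_1(Z)=0\},\qquad\rho(i)=2\tbinom{i+2}2-\dim\mathcal{K}_i .
\]
A relation with $f_1(Z)\ne0$ expresses $\varphi$ as a ratio of two forms of degree $i$. Since $\varphi\notin\kappa$, we have $\mathcal{K}_0=0$, $\rho(0)=2$ and $\delta_0=1$. The next two lemmas say what relations in degree one mean, and what $\delta_i=0$ means.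

\begin{lemma}\label{lem:K1}
If $H^0(\mathcal{O}_C(1)\otimes A^{-1})=0$, then $\mathcal{K}_1=0$; hence $\rho(1)=6$ and $\delta_1=3$.
\end{lemma}

\begin{proof}
Since $\sigma_0,\sigma_1$ have no common zero, the sequence $0\to A^{-1}\to\mathcal{O}_C^2\to A\to0$ with maps $(\sigma_1,-\sigma_0)$ and $(\sigma_0,\sigma_1)$ is exact. Twisting by $\mathcal{O}_C(1)$, we see that the hypothesis makes the map $H^0(\mathcal{O}_C(1))^2\to H^0(A(1))$ injective, over $\Bbbk$ and hence over $\kappa$. Let $(f_0,f_1)\in\mathcal{K}_1$ with lifts $\tilde f_0,\tilde f_1$. The section $\tilde f_0\sigma_0+\tilde f_1\sigma_1$ vanishes at $Z$, so by \eqref{eq:restr} and $h^0(A)=2$ it equals $\lambda(a_0\sigma_0+a_1\sigma_1)$ with $a_0,a_1\in\kappa$. By injectivity the linear forms $\tilde f_0-a_0\lambda$ and $\tilde f_1-a_1\lambda$ vanish on $C_\kappa$, so they are zero, and $f_0=f_1=0$. Finally $\rho(1)=2\cdot3$ and $H_Z(1)=3$.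
\end{proof}

\begin{lemma}\label{lem:div}
Let $n_0=[\kappa(\varphi):\kappa]\ge2$. If $\delta_i=0$, then $n_0$ divides $H_Z(q)$ for all $q\ge i$; in particular $n_0$ divides $h_{i+1}$.
\end{lemma}

\begin{proof}
If $\delta_i=0$, then $\varphi V_i\subset V_i$. As $V_q$ is spanned by products of elements of $V_{q-i}$ and $V_i$, also $\varphi V_q\subset V_q$. So $V_q$ is a module over $\kappa[\varphi]$, which is the field $\kappa(\varphi)$ because $\varphi$ is algebraic over $\kappa$.
\end{proof}

We test the bound in two cases.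

\begin{example}[pencils from lines]\label{ex:line}
Let $L=\{y_0=y_1=0\}$ meet $C$ in length at least $2$. Then $A=\mathcal{O}_C(1)(-L\cap C)$ is a complete pencil, $\varphi=y_1(Z)/y_0(Z)$, and $(y_1,-y_0)\in\mathcal{K}_1$. Multiplication by $y_0(Z)$ maps $M_{l-1}$ isomorphically onto the space of values of the forms of degree $l$ that vanish at the $\kappa$-point $p=L_\kappa\cap P$. These forms have codimension one in $S_l$, so $\rho(l-1)=H_Z(l)$ if some form in $(I_Z)_l$ is nonzero at $p$, and $\rho(l-1)=H_Z(l)-1$ otherwise. The plane $P$ contains no $\Bbbk$-point, so $p$ lies over the generic point of $L$, and by Lemma~\ref{lem:lift} the first case occurs exactly for $l\ge t$, where $t$ is the least degree of a surface that contains $C$ but not $L$. Therefore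
\[
\sum_{l\ge1}\delta_{l-1}=\sum_{l\ge1}\bigl(h_l+\rho(l-1)-H_Z(l)\bigr)=(d-1)-(t-1)=d-t .
\]
Proposition~\ref{prop:basic} reads $\operatorname{length}(L\cap C)\le t$, which is B\'ezout's theorem for $L$ and a surface of degree $t$. The example shows that $\rho(l-1)$ should be compared with $H_Z(l)$; this shift organizes Section~\ref{sec:num}.
\end{example}

\begin{example}[two cubics]\label{ex:33}
Let $C$ be a smooth complete intersection of two cubics, so $d=9$ and $s=3$. By Lemma~\ref{lem:lift}, $I_Z$ is generated by two cubics, and $R/zR$ is a finite-dimensional quotient of $\kappa[x,y]$ by two cubics. Its Hilbert series is $(1+t+t^2)^2$, so $h=(1,2,3,2,1)$ and $H_Z=(1,3,6,8,9,9,\dots)$. Let $A$ be a complete pencil not cut out by planes. Then $\delta_0=1$ and $\delta_1=3$. If $\delta_2$ or $\delta_3$ were zero, $n_0\ge2$ would divide both $8$ and $9$. Hence $m\ge1+3+1+1=6=d-3$, which is Theorem~\ref{thm:B} for these curves.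

For a cubic and a quartic, $h=(1,2,3,3,2,1)$ and $H_Z=(1,3,6,9,11,12,\dots)$. The same argument gives $m\ge1+3+1+1+1=7$, while $d-3=9$. What is missing is a reason why $\rho$, after its fast start $2,6$, keeps growing fast.
\end{example}

\section{Curves on a quadric}\label{sec:quadric}

\begin{proposition}\label{prop:quadric}
If $s=2$, then $\operatorname{gon}(C)=d-k$.
\end{proposition}

\begin{proof}
We show that every complete pencil has degree $m\ge\lfloor d/2\rfloor$ and that $k\ge\lceil d/2\rceil$. With Lemma~\ref{lem:gon} this gives $\lfloor d/2\rfloor\le\operatorname{gon}(C)\le d-k\le\lfloor d/2\rfloor$.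

By \eqref{eq:h}, $h$ consists of $h_0=1$, then $a\ge1$ entries equal to $2$, then $b\ge0$ entries equal to $1$, then zeros; so $d=1+2a+b$. Let $0\le i<a+b$ and suppose $\delta_i=0$. By Lemma~\ref{lem:div}, $n_0\ge2$ divides $h_{i+1}\in\{1,2\}$, so $h_{i+1}=n_0=2$. Then $i<a$ and $H_Z(i)=2i+1$ is odd, although $n_0$ divides it. Hence $\delta_i\ge1$ for $0\le i<a+b$, and Proposition~\ref{prop:basic} gives $m\ge a+b\ge a+\lfloor(1+b)/2\rfloor=\lfloor d/2\rfloor$.

Let $Q$ be a quadric containing $C$. It is irreducible and reduced, since otherwise $C$ would lie in a plane. Let $\{y=0\}$ be the tangent plane at a smooth point of $Q$. It meets $Q$ in a conic that is singular at this point. In plane coordinates centered there, the conic is a binary quadratic form, hence a product of two linear forms. So the equation of $Q$ is $\ell\ell'+y\mu$ with linear forms $\ell,\ell',\mu$, where $\ell,\ell'$ are nonzero modulo $y$. On $C$ we have $\ell\ell'=-y\mu$, so $v_c(\ell)+v_c(\ell')\ge v_c(y)$ at every point $c$, and therefore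
\[
\min(v_c(y),v_c(\ell))+\min(v_c(y),v_c(\ell'))\ge v_c(y).
\]
Summing over $c$, the lines $\{y=\ell=0\}$ and $\{y=\ell'=0\}$ meet $C$ in lengths with sum at least $d$. One of them is at least $\lceil d/2\rceil$.
\end{proof}

\section{The growth of $V_i+\varphi V_i$}\label{sec:growth}

Let $A$ be any complete pencil and put $u_i=\rho(i)-\rho(i-1)$ with $\rho(-1)=0$, so that $\sum_iu_i=d$. As at the end of the proof of Lemma~\ref{lem:h},
\[
\sum_i\delta_i=\sum_i(d-H_Z(i))-\sum_i(d-\rho(i))=\sum_i i\,h_i-\sum_i i\,u_i .
\]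
The bound of Proposition~\ref{prop:basic} is therefore weak exactly when $u$ has a long thin tail. This section excludes such tails: $u$ rises in a known way, then it is nonincreasing, and below the height $s$ it decreases strictly.

The graded module $M=\bigoplus_iM_i$ is $S^2/\mathcal{K}$. A nonzero linear form $z$ acts on it through its nonzero value in $F$, hence injectively, so
\begin{equation}\label{eq:u}
u_i=\dim(M/zM)_i=2(i+1)-\dim\bar{\mathcal{K}}_i\ \ge0,
\end{equation}
where $\bar{\mathcal{K}}$ is the image of $\mathcal{K}$ in $\bar S^2$. The left side does not depend on $z$, and we may choose $z$ anew in each argument.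

\subsection*{The first two relations}
For $\alpha=(f_0,f_1)$ and $\beta=(f_0',f_1')$ put $\det(\alpha,\beta)=f_0f_1'-f_0'f_1$. If $\alpha,\beta\in\mathcal{K}$, then $f_0(Z)=-\varphi f_1(Z)$ and $f_0'(Z)=-\varphi f_1'(Z)$, so $\det(\alpha,\beta)\in I_Z$. This links the relations to the number $s$. Let $j_1$ be the least degree with $\mathcal{K}_{j_1}\ne0$ and fix $0\ne\alpha\in\mathcal{K}_{j_1}$. Let $j_2$ be the least degree of a homogeneous $\beta\in\mathcal{K}$ with $\det(\alpha,\beta)\ne0$, and fix such a $\beta$ of degree $j_2$.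

\begin{lemma}\label{lem:start}
We have $1\le j_1\le j_2\le s\le j_1+j_2$, and
\begin{equation}\label{eq:ustart}
u_i=i+1+\min(i+1,j_1)\qquad(0\le i<j_2).
\end{equation}
In particular $u_{j_2-1}=j_1+j_2$.
\end{lemma}

\begin{proof}
If $0\ne G\in(I_Z)_s$, then $(G,0)$ and $(0,G)$ lie in $\mathcal{K}_s$, and one of them has nonzero determinant with $\alpha$; so $j_1\le j_2\le s$. The nonzero form $\det(\alpha,\beta)\in I_Z$ has degree $j_1+j_2$, so $j_1+j_2\ge s$.

We claim that $\mathcal{K}_i=S_{i-j_1}\alpha$ for $i<j_2$. If $j_1=s$, then $j_2=s$ and both sides are zero. Let $j_1<s$. If $\alpha=a\alpha'$ with a form $a$ of positive degree, then $\deg a\le j_1<s$, so $a(Z)\ne0$ and $\alpha'$ is a nonzero relation of degree less than $j_1$, which is impossible. So the two components of $\alpha$ are coprime, and in the factorial ring $S$ the equation $\det(\alpha,\beta')=0$ implies $\beta'\in S\alpha$. This applies to every $\beta'\in\mathcal{K}_i$ with $i<j_2$.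

For any $z$ we have $\bar\alpha\ne0$, since otherwise $\alpha/z$ would be a relation of smaller degree. So $\dim\bar{\mathcal{K}}_i=\max(0,i-j_1+1)$ for $i<j_2$, and \eqref{eq:u} gives \eqref{eq:ustart}.
\end{proof}

\subsection*{Subspaces of rank two}
From degree $j_2$ on, $\mathcal{K}$ has rank two. We need the minimal growth of such subspaces over $\kappa[x,y]$ and the structure of the extremal case. We use that every vector bundle on $\mathbb{P}^1_\kappa$, over any field $\kappa$, is a direct sum of line bundles $\mathcal{O}(a)$.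

\begin{lemma}\label{lem:rank2}
Let $N\subset\bar S_i^2$ be a subspace of dimension $n$ that spans $\kappa(x,y)^2$ over $\kappa(x,y)$. Then $\dim\bar S_1N\ge n+2$. If equality holds, then $\bar S_qN$ has codimension $2i+2-n$ in $\bar S_{i+q}^2$ for all $q\ge0$.
\end{lemma}

\begin{proof}
On $\mathbb{P}^1_\kappa$ let $\mathcal{N}$ be the image of $N\otimes\mathcal{O}\to\mathcal{O}(i)^2$. It is a bundle of rank $2$, and the kernel is a bundle $\bigoplus_{\nu=1}^{n-2}\mathcal{O}(-a_\nu)$. The kernel has no sections, because $N\to H^0(\mathcal{O}(i)^2)$ is injective; so all $a_\nu\ge1$. Twisting by $\mathcal{O}(1)$ and taking sections, we find that $N\otimes\bar S_1\to\bar S_{i+1}^2$ has a kernel of dimension $\#\{\nu:a_\nu=1\}\le n-2$. Hence $\dim\bar S_1N\ge2n-(n-2)$.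

If equality holds, all $a_\nu=1$ and $\deg\mathcal{N}=n-2$. Since $\mathcal{N}$ is globally generated, $\mathcal{N}\cong\mathcal{O}(a)\oplus\mathcal{O}(b)$ with $a,b\ge0$ and $a+b=n-2$. So $h^0(\mathcal{N})=n$ and $N=H^0(\mathcal{N})$. Then $\bar S_qN=H^0(\mathcal{N}(q))$ has dimension $n+2q$, while $\dim\bar S^2_{i+q}=2i+2+2q$.
\end{proof}

\begin{lemma}\label{lem:mono}
$u_{i+1}\le u_i$ for $i\ge j_2-1$.
\end{lemma}

\begin{proof}
Choose $z$ not dividing $\det(\alpha,\beta)$, so that $\det(\bar\alpha,\bar\beta)\ne0$. Then $\bar{\mathcal{K}}_{j_2}$ contains $\bar S_{j_2-j_1}\bar\alpha\oplus\kappa\bar\beta$, of dimension $j_2-j_1+2$, and \eqref{eq:u} gives $u_{j_2}\le j_1+j_2=u_{j_2-1}$. For $i\ge j_2$ the space $\bar{\mathcal{K}}_i$ contains nonzero multiples of $\bar\alpha$ and $\bar\beta$, so Lemma~\ref{lem:rank2} applies and $\dim\bar{\mathcal{K}}_{i+1}\ge\dim\bar S_1\bar{\mathcal{K}}_i\ge\dim\bar{\mathcal{K}}_i+2$.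
\end{proof}

\subsection*{No plateau below height $s$}
Suppose $u_i=u_{i+1}=\mu>0$. By the equality case of Lemma~\ref{lem:rank2}, the relations of degree $i$ alone present a module whose growth stays equal to $\mu$ forever, that is, a sheaf supported on a plane curve of degree $\mu$ and finitely many points. This sheaf surjects onto $F$ at the point $Z$. Either $Z$ lies on the curve, and then $\mu\ge s$; or the finite part of the sheaf has dimension at least $d$, and an Euler characteristic count shows that $M_i$ is already all of $F$. This alternative is where it matters most that $Z$ is a single point.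

\begin{proposition}\label{prop:plateau}
If $i\ge j_2$ and $u_i=u_{i+1}=\mu>0$, then $\mu\ge s$.
\end{proposition}

\begin{proof}
Let $G\subset S^2$ be the submodule generated by $\mathcal{K}_i$, let $B=S^2/G$, $b_n=\dim B_n$, and let $\mathcal{B}$ be the coherent sheaf on $P$ associated with $B$. Then $b_i=\rho(i)$. The module $G$ contains $z_0^{i-j_1}\alpha$ and $z_0^{i-j_2}\beta$, and by Cramer's rule their determinant, a nonzero form, annihilates $B$.

\emph{Step 1: $\chi(\mathcal{B}(n))=\mu n+\mathrm{const}$ and $\chi(\mathcal{B}(i))\le\rho(i)$.} The linear forms that vanish at a given point of $P$ form a proper subspace of $S_1$, and $\kappa$ is infinite. So there is a $z$ that does not divide $\det(\alpha,\beta)$ and vanishes at none of the finitely many associated points of $\mathcal{B}$; the second condition means that $z\colon\mathcal{B}(-1)\to\mathcal{B}$ is injective. By \eqref{eq:u}, $u_i=u_{i+1}$ says that $\dim\bar{\mathcal{K}}_{i+1}=\dim\bar{\mathcal{K}}_i+2$, so equality holds in Lemma~\ref{lem:rank2} for $N=\bar{\mathcal{K}}_i$.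 Since $(B/zB)_n=\bar S_n^2/\bar S_{n-i}N$ for $n\ge i$, we get $\dim(B/zB)_n=2i+2-\dim N=\mu$ for all $n\ge i$. This has two consequences. First, $b_n\le b_{n-1}+\mu$ for $n>i$, so $b_n\le\rho(i)+\mu(n-i)$. Second, the sheaf $\mathcal{B}/z\mathcal{B}$ has constant Hilbert polynomial $\mu$, so $\chi(\mathcal{B}(n))-\chi(\mathcal{B}(n-1))=\mu$ for all $n\in\mathbb{Z}$. For $n\gg0$ we have $b_n=\chi(\mathcal{B}(n))=\chi(\mathcal{B}(i))+\mu(n-i)$, and the claim follows.

\emph{Step 2: the curve.} Let $\mathcal{O}_P/\mathcal{J}'$ be the image of the first summand of $\mathcal{O}_P^2$ in $\mathcal{B}$. The cokernel is generated by the second summand, so there is an exact sequence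
\[
0\to\mathcal{O}_P/\mathcal{J}'\to\mathcal{B}\to\mathcal{O}_P/\mathcal{J}''\to0,
\]
and both ideal sheaves are nonzero because a nonzero form annihilates $\mathcal{B}$. Let $\gamma'$ be the greatest common divisor of the forms in $\bigoplus_nH^0(\mathcal{J}'(n))$, of degree $\mu'\ge0$, and $\Gamma'=\{\gamma'=0\}$. Dividing by $\gamma'$ leaves forms without common factor, which have finitely many common zeros; so the kernel $\mathcal{T}'$ of $\mathcal{O}_P/\mathcal{J}'\to\mathcal{O}_{\Gamma'}$ has finite support. Define $\gamma'',\mu'',\Gamma'',\mathcal{T}''$ in the same way from $\mathcal{J}''$. A plane curve $\Gamma$ of degree $e\ge0$ has $\chi(\mathcal{O}_\Gamma(n))=\chi(\mathcal{O}_P(n))-\chi(\mathcal{O}_P(n-e))=e(2n+3-e)/2$. Hence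
\begin{equation}\label{eq:chi}
\chi(\mathcal{B}(n))=\tfrac12\mu'(2n+3-\mu')+\tfrac12\mu''(2n+3-\mu'')+h^0(\mathcal{T}')+h^0(\mathcal{T}''),
\end{equation}
and comparing the coefficients of $n$ with Step 1 gives $\mu'+\mu''=\mu$.

\emph{Step 3: the alternative.} If $Z\in\Gamma'\cup\Gamma''$, then $\gamma'\gamma''$ is a nonzero form of degree $\mu$ in $I_Z$, so $\mu\ge s$. Suppose $Z\notin\Gamma'\cup\Gamma''$. Then the stalk $\mathcal{B}_Z$ is an extension of $\mathcal{T}''_Z$ by $\mathcal{T}'_Z$. Since $G\subset\mathcal{K}$, the sheaf $\mathcal{B}$ surjects onto the sheaf associated with $M$. The module $M$ is annihilated by $I_Z$ and $M_n=F$ for $n\gg0$, so this sheaf is the skyscraper sheaf $F$ at $Z$. Therefore $h^0(\mathcal{T}')+h^0(\mathcal{T}'')\ge\dim_\kappa\mathcal{B}_Z\ge d$. By Lemmas~\ref{lem:mono} and~\ref{lem:start}, $\mu',\mu''\le\mu\le u_{j_2-1}=j_1+j_2\le2i$, so the first two terms of \eqref{eq:chi} are nonnegative for $n=i$. With Step 1 we get $\rho(i)\ge d$, which contradicts $\rho(i)+\mu=\rho(i+1)\le d$.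
\end{proof}

Lemma~\ref{lem:mono} and Proposition~\ref{prop:plateau} will be used in the following form.

\begin{corollary}\label{cor:strict}
If $i\ge j_2$ and $u_i<s$, then for all $l\ge i$ we have $u_{l+1}\le\max(u_l-1,0)$. In particular $\sum_{l'>l}u_{l'}\le\binom{u_l}2$ for $l\ge i$.
\end{corollary}

\section{The numerical estimate}\label{sec:num}

Let $s\ge3$ and $H^0(\mathcal{O}_C(1)\otimes A^{-1})=0$. By Lemma~\ref{lem:K1}, $j_1\ge2$. Following Example~\ref{ex:line}, put $e_l=\rho(l-1)-H_Z(l)$ for $l\ge1$. The definitions give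
\begin{equation}\label{eq:e}
e_l=\delta_{l-1}-h_l=\delta_l-u_l\ge-u_l,\qquad e_l-e_{l-1}=u_{l-1}-h_l,\qquad e_l=0\ \ (l\gg0).
\end{equation}
We have $e_1=2-3=-1$ and $e_2=6-6=0$; here $\rho(1)=6$ uses the hypothesis on $A$, and $H_Z(2)=6$ uses $s\ge3$. (For a pencil from a line, $e_l$ stays equal to $-1$ for $l<t$.) Summing $\delta_{l-1}=h_l+e_l$ over $l\ge1$ and using Proposition~\ref{prop:basic}, we obtain
\begin{equation}\label{eq:T}
m\ \ge\ \sum_{i\ge0}\delta_i=d-2+T,\qquad T=\sum_{l\ge2}e_l .
\end{equation}

\begin{proposition}\label{prop:num}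
We have $T\ge-1$, unless $T=-2$, $s=4$, $j_1=j_2=2$ and
\begin{equation}\label{eq:hexc}
h=(1,2,3,\underbrace{4,\dots,4}_{c-2},2,0,\dots)\quad\text{for some }c\ge3 .
\end{equation}
\end{proposition}

This proves the inequalities of Theorem~\ref{thm:B}. Indeed, if $m\le d-4$, then \eqref{eq:T} forces $T=-2$, $m=d-4$ and \eqref{eq:hexc}; then $d=6+4(c-2)+2=4c$, and Lemma~\ref{lem:h} gives
\[
d+g-1=2+6+4\Bigl(\tfrac{c(c+1)}2-3\Bigr)+2(c+1)=2c^2+4c-2,\qquad g=2c^2-1 .
\]

\begin{proof}[Proof of Proposition~\ref{prop:num}]
\emph{The shape of $e$.} For $3\le l\le j_2$, formulas \eqref{eq:ustart} and \eqref{eq:h} give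
\begin{equation}\label{eq:rise}
e_l-e_{l-1}\ge l+\min(l,j_1)-(l+1)=\min(l,j_1)-1\ge1 .
\end{equation}
If $u_i\ge h_{i+1}$ for all $i\ge j_2$, then $e_l$ is nondecreasing for $l\ge2$ and $T\ge0$. Otherwise let $i_0$ be the least $i\ge j_2$ with $u_i<h_{i+1}$. Then $e_l$ is nondecreasing, hence nonnegative, for $2\le l\le i_0$. Put
\[
\varepsilon=e_{i_0},\qquad\Sigma^+=\sum_{l=2}^{i_0}e_l\ \ge\ \varepsilon\ \ge\ 0 .
\]
Since $u_{i_0}<h_{i_0+1}\le s$, Corollary~\ref{cor:strict} applies from $i_0$ on. If $e_l\ge0$ for all $l>i_0$, then $T\ge0$. Otherwise let $r\ge1$ be least with $e_{i_0+r}<0$, and put $w=u_{i_0+r}$; then $w\ge1$ by \eqref{eq:e}. Strict decrease and \eqref{eq:h} give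
\begin{equation}\label{eq:wr}
u_{i_0+q}\ge w+r-q\ \ (0\le q\le r),\qquad w+r\le u_{i_0}\le h_{i_0+1}-1\le\min(s-1,\,i_0+1).
\end{equation}
From $e_l\ge-u_l$ and Corollary~\ref{cor:strict},
\begin{equation}\label{eq:Tlow}
T\ \ge\ \Sigma^++\sum_{q=1}^re_{i_0+q}-\binom w2\ \ge\ \Sigma^+-\binom{w+1}2,
\end{equation}
and summing the second formula of \eqref{eq:e},
\begin{equation}\label{eq:drop}
\sum_{q=0}^{r-1}\bigl(h_{i_0+q+1}-u_{i_0+q}\bigr)=\varepsilon-e_{i_0+r}\ \ge\ \varepsilon+1 .
\end{equation}
The last two formulas pull against each other. The loss in \eqref{eq:Tlow} is large only if $w$ is large. But then $u$ is still large, the terms of \eqref{eq:drop} are small, and $e$ cannot have fallen from $\varepsilon$ to a negative value unless $\varepsilon$ is small; and $\varepsilon$ grows with $s$.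

\emph{The cases $s=3$ and $s=4$.} If $w=1$, then $T\ge-1$ by \eqref{eq:Tlow}. By \eqref{eq:wr} this covers $s=3$ and leaves for $s=4$ only $w=2$, $r=1$, $u_{i_0}=3$, $h_{i_0+1}=4$. Then $e_{i_0+1}=\varepsilon-1<0$, so $\varepsilon=0$, $\Sigma^+=0$ and $e_{i_0+1}=-1$; by \eqref{eq:rise}, $j_2=2$ and so $j_1=2$. Further $u_{i_0+2}\le1$ and $u_l=0$ for $l\ge i_0+3$, so $e_{i_0+2}\ge-1$ and $e_l\ge0$ for $l\ge i_0+3$. Thus $T\ge-2$, with equality only if $e_{i_0+2}=-1$, $u_{i_0+2}=1$ and $e_{i_0+3}=0$. In that case \eqref{eq:e} gives $0=2-h_{i_0+2}$ and $1=1-h_{i_0+3}$. Since $h_3=h_{i_0+1}=4$ and $h$ is nonincreasing from index $3$ on, \eqref{eq:hexc} holds with $c=i_0+1\ge3$.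

\emph{Lower bounds for $s\ge5$.} If $j_1=2$, then $j_2\ge s-2$, and \eqref{eq:rise} gives $e_l\ge l-2$ for $2\le l\le j_2$ and $e_l\ge j_2-2\ge s-4$ for $j_2\le l\le i_0$. If $j_1\ge3$, the increments in \eqref{eq:rise} are at least $2$, so $e_l\ge2(l-2)$ for $2\le l\le j_2$ and $e_l\ge2(j_2-2)\ge s-4$ for $j_2\le l\le i_0$, because $2j_2\ge s$. Which bound on $h$ is useful in \eqref{eq:drop} depends on the size of $i_0$.

\emph{Case A: $s\ge5$ and $i_0\le s-3$.} Then $j_2\le s-3$, so $j_2\ge j_1\ge s-j_2\ge3$. Let $a=i_0-j_2\ge0$. From $i_0\le s-3\le2j_2-3$ we get $a\le j_2-3$. The bounds above give $\varepsilon\ge2(j_2-2)$ and $\Sigma^+\ge(j_2-1)(j_2-2)+2a(j_2-2)$. Put $y=i_0+1-w$, so $y\ge r$ by \eqref{eq:wr}. With $h_l\le l+1$ and \eqref{eq:wr}, the left side of \eqref{eq:drop} is at most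
\[
\sum_{q=0}^{r-1}(i_0+2-w-r+2q)=r(i_0+2-w-r)+r(r-1)=ry\le y^2 .
\]
So $y^2\ge\varepsilon+1\ge2j_2-3$. If $j_2=3$, then $a=0$, $i_0=3$, $y\ge2$ and $w+1=5-y\le3$, so $T\ge2-3=-1$ by \eqref{eq:Tlow}. If $j_2\ge4$, then $y\ge3$ and $w+1\le i_0-1=j_2+a-1$. Since $2\binom{j_2+a-1}2=(j_2-1)(j_2-2)+a(2j_2-3)+a^2$, we get
\[
T\ge\Sigma^+-\binom{j_2+a-1}2\ge\frac{(j_2-1)(j_2-2)}2+\frac{a(2j_2-5-a)}2\ge0 .
\]

\emph{Case B: $s\ge5$ and $i_0\ge s-2$.} For both ranges of $j_1$ the bounds above give $e_l\ge l-2$ for $2\le l\le s-2$ (for $l\ge j_2$ use $s-4\ge l-2$). Hence $\Sigma^+\ge\binom{s-3}2$ and $\varepsilon\ge s-4$. By \eqref{eq:wr} we can write $w=s-1-r-v$ with $v\ge0$. With $h_l\le s$, the term of index $q$ in \eqref{eq:drop} is at most $s-(w+r-q)=1+v+q$, so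
\begin{equation}\label{eq:rv}
\tfrac12r(r+1)+rv\ \ge\ \varepsilon+1\ \ge\ s-3 .
\end{equation}
If $r+v\ge3$, then $w+1=s-r-v\le s-3$ and $T\ge0$ by \eqref{eq:Tlow}. Let $r+v\le2$. For $(r,v)=(1,0),(1,1),(2,0)$ the left side of \eqref{eq:rv} is $1,2,3$, so only $(s,r,v)=(6,2,0),(5,1,1),(5,2,0)$ remain. We use the first inequality of \eqref{eq:Tlow}.

For $(s,r,v)=(6,2,0)$ we have $w=3$. The two terms of \eqref{eq:drop} are at most $1$ and $2$, with sum at least $\varepsilon+1\ge3$. So they equal $1$ and $2$, $\varepsilon=2$, $e_{i_0+1}=1$, $e_{i_0+2}=-1$, and $T\ge3+1-1-3=0$.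

For $(s,r,v)=(5,1,1)$ we have $w=2$. The single term of \eqref{eq:drop} is at most $2$ and at least $\varepsilon+1\ge2$. So $\varepsilon=1$, $e_{i_0+1}=-1$, and $T\ge1-1-1=-1$.

For $(s,r,v)=(5,2,0)$ we have $w=2$. The first term of \eqref{eq:drop} is positive by the choice of $i_0$ and at most $1$, and the second is at most $2$. So $e_{i_0+1}=\varepsilon-1$, $e_{i_0+2}\ge\varepsilon-3$ and $\varepsilon\in\{1,2\}$. If $\varepsilon=2$, then $e_{i_0+2}=-1$ and $T\ge2+1-1-1=1$. If $\varepsilon=1$ and $e_{i_0+2}=-1$, then $T\ge1+0-1-1=-1$. There remains $\varepsilon=1$, $e_{i_0+2}=-2$, where \eqref{eq:Tlow} gives only $T\ge-2$ and the field structure decides. Put $l=i_0+2$. Then $\delta_l=e_l+u_l=0$, so $n_0\ge2$ divides $h_{l+1}$ by Lemma~\ref{lem:div}. On the other hand $-h_{l+1}=e_{l+1}\ge-u_{l+1}\ge-1$. Hence $h_{l+1}=0$ and $e_{l+1}=0$. For $l'\ge l+2$ we have $u_{l'}=0$ and $e_{l'}\ge0$. So $T\ge1+0-2=-1$.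
\end{proof}

\section{Trisecant and quadrisecant lines}\label{sec:secants}

To pass from the bounds $d-3$ and $d-4$ to $d-k$ we need lines that meet $C$ in length $3$ and $4$.

\begin{proposition}\label{prop:tri}
If $s\ge3$, then $k\ge3$.
\end{proposition}

\begin{proof}
By \eqref{eq:h}, $d\ge1+2+3=6$. Suppose $k\le2$, fix $p\in C$ and let $\mathcal{L}=\mathcal{O}_C(1)(-p)$, so $h^0(\mathcal{L})=3$. For an effective divisor $\xi$ of degree $2$, the linear forms that vanish on $p+\xi$ form a space of dimension at least $4-3=1$, and at most $1$ because $p+\xi$ lies on no line. So $h^0(\mathcal{L}(-\xi))=h^0(\mathcal{L})-2$ for all $\xi$, which is the criterion for $\mathcal{L}$ to be very ample. Thus $\mathcal{L}$ embeds $C$ as a smooth plane curve of degree $e=d-1\ge5$, and $\omega_C\cong\mathcal{L}^{e-3}$ by adjunction. The bundle $\omega_C\otimes\mathcal{L}^{-1}\cong\mathcal{L}^{e-4}$ is base point free, so $h^0(\omega_C\otimes\mathcal{L}^{-1}(-p))=h^0(\omega_C\otimes\mathcal{L}^{-1})-1$. Riemann--Roch for $\mathcal{L}(p)$ and for $\mathcal{L}$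 now gives $h^0(\mathcal{L}(p))=h^0(\mathcal{L})=3$. But $\mathcal{L}(p)=\mathcal{O}_C(1)$ has $h^0=4$.
\end{proof}

Four points of $C$ lie on a line when they impose at most two conditions on linear forms. This is a degeneracy condition of expected codimension $4$ on $C^4$. If it is never satisfied, a certain intersection number vanishes, and this is a relation between $d$ and $g$. The ACM hypothesis plays no role here.

\begin{proposition}\label{prop:quadri}
If $k\le3$, then $(d-2)(d-3)^2(d-4)=6g\,(d^2-7d+13-g)$.
\end{proposition}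

As a check, the twisted cubic $(d,g)=(3,0)$ and the quartic of genus one $(d,g)=(4,1)$ have $k=2$, and for both the two sides are zero.

\begin{proof}
\emph{The degeneracy locus.} On $C^4\times C$ let $\Delta_{i5}$ be the divisor where the $i$-th and the last coordinate agree, and $D_i=\Delta_{15}+\dots+\Delta_{i5}$. The divisor $D_4$ is finite and flat of degree $4$ over $C^4$, so $\mathcal{E}=\mathrm{pr}_*(\mathcal{O}_{D_4}\otimes\mathrm{pr}_5^*\mathcal{O}_C(1))$, with $\mathrm{pr}$ the projection to $C^4$, is a vector bundle of rank $4$ with fiber $H^0(\mathcal{O}_C(1)|_{x_1+\dots+x_4})$ at $(x_1,\dots,x_4)$. The kernel of $\mathcal{O}_{D_i}\to\mathcal{O}_{D_{i-1}}$ is $\mathcal{O}_{\Delta_{i5}}(-D_{i-1})$, and $\mathrm{pr}$ maps $\Delta_{i5}$ isomorphically onto $C^4$. So $\mathcal{E}$ has a filtration by subbundles whose quotients are line bundles with first Chern classes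
\[
a_i=\mathrm{pr}_i^*c_1(\mathcal{O}_C(1))-\sum_{b<i}\Delta_{bi}\qquad(1\le i\le4),
\]
and $c_n(\mathcal{E})$ is the $n$-th elementary symmetric polynomial in the $a_i$. Restriction of linear forms is a map $\mathcal{O}^4\to\mathcal{E}$. It has rank at most $2$ at $(x_i)$ exactly when two independent linear forms vanish on $\sum x_i$, that is, when $\sum x_i\le L\cap C$ for a line $L$. By the Thom--Porteous formula \cite[Thm.~14.4]{Fu}, the class $c_2^2-c_1c_3$ of $\mathcal{E}$ is represented by a cycle class supported on the locus of rank at most $2$. If $k\le3$ this locus is empty, so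
\[
\mathsf{N}=\int_{C^4}(c_2^2-c_1c_3)(\mathcal{E})=0 .
\]

\emph{Rules of computation.} We work modulo algebraic equivalence, which is compatible with products, pullback, pushforward and degrees. Let $p_i$ be the pullback of the class of a point from the $i$-th factor, $\gamma=2g-2$ and $\nu=2d+\gamma$. Then $a_i=dp_i-\sum_{b<i}\Delta_{bi}$ and
\[
p_i^2=0,\qquad p_a\Delta_{ab}=p_b\Delta_{ab}=p_ap_b,\qquad\Delta_{ab}^2=-\gamma\,p_a\Delta_{ab},\qquad\Delta_{ab}\Delta_{ac}=\Delta_{abc},
\]
where $\Delta_{abc}$ is the locus $x_a=x_b=x_c$; the third rule holds because the normal bundle of the diagonal is the tangent bundle of $C$. Let $\pi_n\colon C^{n+1}\to C^n$ forget the last coordinate. It maps $\Delta_{b,n+1}$ isomorphically onto $C^n$, so it pushes $p_{n+1}\Delta_{b,n+1}$, $\Delta_{b,n+1}^2$ and $\Delta_{b,n+1}\Delta_{b',n+1}$ forward to $p_b$, $-\gamma p_b$ and $\Delta_{bb'}$. Expanding $a_{n+1}^2$, we get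
\begin{equation}\label{eq:push}
\pi_{n*}a_{n+1}=d-n,\qquad\pi_{n*}a_{n+1}^2=W_n:=-\nu\sum_{b\le n}p_b+2\sum_{b<b'\le n}\Delta_{bb'} .
\end{equation}

\emph{From $C^4$ to $C^3$.} Let $m_{22}$ and $m_{211}$ be the sums of the distinct monomials $a_i^2a_j^2$ and $a_i^2a_ja_l$ with distinct indices, and $m_{1111}=a_1a_2a_3a_4$. Then $c_2^2=m_{22}+2m_{211}+6m_{1111}$ and $c_1c_3=m_{211}+4m_{1111}$, so $c_2^2-c_1c_3=m_{22}+m_{211}+2m_{1111}$. The classes $a_1,a_2,a_3$ are pulled back from $C^3$. We sort by powers of $a_4$; the terms without $a_4$ have degree $4$ on $C^3$ and vanish. The projection formula and \eqref{eq:push} give $\mathsf{N}=\mathsf{B}+(d-3)\mathsf{A}$ with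
\[
\mathsf{A}=\int_{C^3}\Bigl(\sum_{i\ne j\le3}a_i^2a_j+2a_1a_2a_3\Bigr),\qquad\mathsf{B}=\int_{C^3}W_3\sum_{i\le j\le3}a_ia_j .
\]

\emph{Numbers on $C^2$.} Write $\Delta=\Delta_{12}$, $\theta=a_1+a_2=d(p_1+p_2)-\Delta$ and $\eta=a_1^2+a_1a_2+a_2^2$; recall $W_2=-\nu(p_1+p_2)+2\Delta$. From $p_1p_2=p_1\Delta=p_2\Delta=1$ and $\Delta^2=-\gamma$ we get $a_1^2=0$, $a_1a_2=d(d-1)$, $a_2^2=-\nu$, $(p_1+p_2)\theta=2d-2$, $\Delta\theta=\nu$, and hence
\[
\theta^2=2d(d-1)-\nu,\quad\eta=d(d-1)-\nu,\quad W_2\theta=-2\nu(d-2),\quad W_2^2=2\nu^2-8\nu-4\gamma .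
\]

\emph{The number $\mathsf{A}$.} The integrand is $a_3^2\theta+a_3\theta^2$ plus terms of degree $3$ pulled back from $C^2$. By \eqref{eq:push},
\[
\mathsf{A}=W_2\theta+(d-2)\theta^2=(d-2)\bigl(2d(d-1)-3\nu\bigr).
\]

\emph{The number $\mathsf{B}$.} Let $D=\Delta_{13}+\Delta_{23}$, so that $a_3=dp_3-D$ and $W_3=W_2+U$ with $U=-\nu p_3+2D$. Also $\sum_{i\le j\le3}a_ia_j=\eta+a_3\theta+a_3^2$. There are four contributions.
\begin{itemize}
\item The $W_2$-part is $(d-2)W_2\theta+W_2^2=-2\nu(d-2)^2+2\nu^2-8\nu-4\gamma$, since $W_2\eta=0$ on $C^2$.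
\item Since $\pi_{2*}U=4-\nu$, the term $U\eta$ gives $(4-\nu)(d^2-d-\nu)$.
\item We have $Ua_3=(\nu+2d)p_3D-2D^2$, $\pi_{2*}(p_3D)=p_1+p_2$ and $\pi_{2*}D^2=-\gamma(p_1+p_2)+2\Delta$. As $\nu+2d+2\gamma=3\nu-2d$, we get $\pi_{2*}(Ua_3)=(3\nu-2d)(p_1+p_2)-4\Delta$, and the term $Ua_3\theta$ gives $(3\nu-2d)(2d-2)-4\nu$.
\item On $C^3$ we have $p_3\Delta_{b3}^2=0$, $\Delta_{b3}^3=0$, $p_3\Delta_{13}\Delta_{23}=1$ and $\Delta_{13}^2\Delta_{23}=\Delta_{13}\Delta_{23}^2=-\gamma$. So $p_3D^2=2$ and $D^3=-6\gamma$. With $a_3^2=-2dp_3D+D^2$ this gives $p_3a_3^2=2$, $Da_3^2=-4d-6\gamma$, and $Ua_3^2=-2\nu-8d-12\gamma$.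
\end{itemize}
Add, and substitute $-16\gamma=-16\nu+32d$. The coefficient of $\nu^2$ is $2+1=3$. The coefficient of $\nu$ is
\[
-2(d-2)^2-8-(d^2-d)-4+(6d-6)-4-2-16=-3d^2+15d-48 .
\]
The remaining terms are $4(d^2-d)-2d(2d-2)-8d+32d=24d$. Since $(d-3)\mathsf{A}=2d(d-1)(d-2)(d-3)-3\nu(d^2-5d+6)$, we obtain
\[
\tfrac12\mathsf{N}=d(d-1)(d-2)(d-3)+12d-3\nu(d^2-5d+11)+\tfrac32\nu^2 .
\]
Now put $\nu=2(d-1)+2g$. The coefficient of $g^2$ is $6$. The coefficient of $g$ is $-6(d^2-5d+11)+12(d-1)=-6(d^2-7d+13)$. The terms without $g$ are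
\[
(d^4-6d^3+11d^2+6d)-6(d-1)(d^2-5d+11)+6(d-1)^2=d^4-12d^3+53d^2-102d+72,
\]
which is $(d^2-6d+8)(d^2-6d+9)=(d-2)(d-3)^2(d-4)$. So $\frac12\mathsf{N}$ is the difference of the two sides of the asserted identity.
\end{proof}

\begin{corollary}\label{cor:quadri}
If $C$ is exceptional, then $k\ge4$.
\end{corollary}

\begin{proof}
For $d=4c$ and $g=2c^2-1$ we have $d^2-7d+13-g=14(c-1)^2$, so the difference of the two sides in Proposition~\ref{prop:quadri} is
\[
8(c-1)(2c-1)(4c-3)^2-84(2c^2-1)(c-1)^2=4(c-1)(22c^3-86c^2+105c-39),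
\]
because $2(2c-1)(4c-3)^2=64c^3-128c^2+84c-18$ and $21(2c^2-1)(c-1)=42c^3-42c^2-21c+21$. The last factor is $96$ for $c=3$, and for $c\ge4$ it equals $c^2(22c-86)+(105c-39)>0$. So the identity fails for all $c\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $s=2$ is Proposition~\ref{prop:quadric}. Let $s\ge3$ and let $A$ be a complete pencil of degree $m=\operatorname{gon}(C)$; then $m\le d-k$ by Lemma~\ref{lem:gon}. If $H^0(\mathcal{O}_C(1)\otimes A^{-1})\ne0$, then $m\ge d-k$ by Lemma~\ref{lem:line}. Otherwise the inequalities of Theorem~\ref{thm:B}, proved in Section~\ref{sec:num}, leave two possibilities: $m\ge d-3\ge d-k$ by Proposition~\ref{prop:tri}, or $C$ is exceptional and $m=d-4\ge d-k$ by Corollary~\ref{cor:quadri}.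
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:which}]
Let $A$ be a complete pencil of degree $m=\operatorname{gon}(C)=d-k$. Under either hypothesis this value of $m$ is excluded by Theorem~\ref{thm:B} unless $H^0(\mathcal{O}_C(1)\otimes A^{-1})\ne0$. Lemma~\ref{lem:line} then gives a line that meets $C$ in length $d-m=k$.
\end{proof}

\section{The exceptional pencils}\label{sec:exc}

It remains to show that the exception in Theorem~\ref{thm:B} occurs for every $c\ge3$. Proposition~\ref{prop:num} tells us where to look: $j_1=j_2=2$, so $Z$ lies on the quartic $\det(\alpha,\beta)=0$, the determinant of a $2\times2$ matrix of conics. We therefore take a quartic surface with equation $\mathsf{a}q+\mathsf{b}q'=0$, where $\mathsf{a},\mathsf{b},q,q'$ are quadrics; it contains the curve $q=q'=0$.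

\emph{The surface.} Let $E\subset\mathbb{P}^3$ be a smooth curve of genus one embedded by a complete linear system of degree $4$. Since $h^0(\mathcal{O}_E(2))=8$, it lies on two independent quadrics $q,q'$. They are irreducible because $E$ lies in no plane, and their intersection is a curve of degree $4$ without embedded points that contains $E$, hence equals $E$. For a general pair of quadrics $(\mathsf{a},\mathsf{b})$ the quartic $X=\{\mathsf{a}q+\mathsf{b}q'=0\}$ is smooth, by a dimension count that is valid in every characteristic. At a point of $\mathbb{P}^3\setminus E$ one of $q,q'$ is nonzero, say $q$, and the value and the three first derivatives of $\mathsf{a}q$ can be prescribed by the choice of $\mathsf{a}$. So being singular at the point imposes four independent linear conditions on $(\mathsf{a},\mathsf{b})$, while the point moves in a threefold. At a point of $E$ the differential of the equation is $\mathsf{a}\,dq+\mathsf{b}\,dq'$ with $dq,dq'$ independent, so $X$ is singular there only if $\mathsf{a}=\mathsf{b}=0$ at the point: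 two conditions, while the point moves on a curve.

Let $H$ be the class of a plane section of $X$. Then $H^2=H\cdot E=4$, $\omega_X\cong\mathcal{O}_X$, $H^1(\mathcal{O}_X(nH))=0$ for all $n$, and the sections of $\mathcal{O}_X(nH)$ are restrictions of forms. By adjunction $\mathcal{O}_E(E)\cong\omega_E\cong\mathcal{O}_E$, so $E^2=0$, and the sequence $0\to\mathcal{O}_X\to\mathcal{O}_X(E)\to\mathcal{O}_E\to0$ with $H^1(\mathcal{O}_X)=0$ shows that $\mathcal{O}_X(E)$ is base point free with $h^0=2$. For a curve $Y\subset X$ the sequence $0\to\mathcal{O}_{\mathbb{P}^3}(n-4)\to\mathcal{I}_Y(n)\to\mathcal{O}_X(nH-Y)\to0$ gives $H^1(\mathcal{I}_Y(n))\cong H^1(\mathcal{O}_X(nH-Y))$. The complete intersection $E$ is ACM, so with Serre duality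
\begin{equation}\label{eq:van}
H^1(\mathcal{O}_X(nH-E))=H^1(\mathcal{O}_X(nH+E))=0\quad(n\in\mathbb{Z}),\qquad H^0(\mathcal{O}_X(nH-E))=0\quad(n\le1),
\end{equation}
the last because $E$ lies in no plane.

\emph{The curve.} Fix $c\ge3$. The class $(c-1)H+E$ is very ample, being the sum of a very ample and a base point free class, so by Bertini's theorem it has a smooth member $C$. Since $nH-C=(n-c+1)H-E$, formula \eqref{eq:van} gives $H^1(\mathcal{I}_C(n))=0$ for all $n$; so $C$ is ACM, and in particular connected. A cubic containing $C$ would give a nonzero section of $\mathcal{O}_X(3H-C)=\mathcal{O}_X((4-c)H-E)$, and there is none since $4-c\le1$. So $s=4$ and $C$ is nondegenerate. The degree is $d=C\cdot H=4(c-1)+4=4c$, and adjunction gives $2g-2=C^2=4(c-1)^2+8(c-1)=4c^2-4$, that is, $g=2c^2-1$.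

\emph{The pencil.} Let $A=\mathcal{O}_X(E)|_C$. It is base point free of degree $C\cdot E=4(c-1)=d-4$. In the sequence $0\to\mathcal{O}_X(E-C)\to\mathcal{O}_X(E)\to A\to0$ the first term is $\mathcal{O}_X(-(c-1)H)$, which has $H^0=H^1=0$; so $h^0(A)=2$. To see that $H^0(\mathcal{O}_C(1)\otimes A^{-1})=0$, use
\[
0\to\mathcal{O}_X(H-E-C)\to\mathcal{O}_X(H-E)\to\mathcal{O}_C(1)\otimes A^{-1}\to0 .
\]
The middle term has no sections by \eqref{eq:van}, and $H^1(\mathcal{O}_X(H-E-C))$ is dual to $H^1(\mathcal{O}_X((c-2)H+2E))$. In the sequence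
\[
0\to\mathcal{O}_X((c-2)H+E)\to\mathcal{O}_X((c-2)H+2E)\to\mathcal{O}_E((c-2)H+2E)\to0
\]
the first term has $H^1=0$ by \eqref{eq:van}, and so has the last, a line bundle of degree $4(c-2)>0$ on a curve of genus one. Hence the middle $H^1$ vanishes.

Thus $A$ is a complete pencil of degree $d-4$ that is not cut out by the planes through a line, and the proof of Theorem~\ref{thm:B} is complete. By Corollary~\ref{cor:quadri} the curve $C$ also has a line meeting it in length at least $4$, so the pencil $A$ does not have smaller degree than the best pencil of planes.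

\begin{thebibliography}{9}

\bibitem{Fu} Fulton, \emph{Intersection Theory}.

\bibitem{Ha} Robin Hartshorne, \emph{Clifford Index of ACM Curves in ${\mathbb P}^3$}, arXiv:math/0104266 (2001).

\end{thebibliography}
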